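# Gaussian Sobolev functions and maps that are Lipschitz along the Cameron–Martin space

## 1. One real variable and the rising sun lemma

Let $\gamma_1$ be the standard Gaussian measure on $\mathbb R$. Let $v:\mathbb R\to\mathbb R$ be locally absolutely continuous with $\int|v'|\,d\gamma_1<\infty$. Such a $v$ need not be Lipschitz, even locally: $v(t)=\sqrt{|t|}$ has an infinite slope at $0$. But outside $(-\varepsilon,\varepsilon)$ this $v$ coincides with a Lipschitz function. We first show that this is the general picture on the line. The tool is a classical lemma of F. Riesz, which we will need again.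

**Lemma 1.1 (rising sun).** Let $F:[\alpha,\beta]\to\mathbb R$ be continuous and let $U$ be the set of $s\in(\alpha,\beta)$ for which some $r\in(s,\beta]$ has $F(r)>F(s)$. Then $U$ is open, and $F(a)\le F(b)$ for each of its (at most countably many, disjoint) component intervals $(a,b)$.

**Proof.** If $F(r)>F(s)$ with $r>s$, the same $r$ works for all points near $s$, so $U$ is open. Let $(a,b)$ be a component and $s\in(a,b)$. We claim $F(s)\le F(b)$; letting $s\downarrow a$ then gives the lemma. Suppose $F(s)>F(b)$, and let $r$ be the largest point of $[s,b]$ with $F(r)\ge F(s)$. Then $r<b$, so $r\in U$, and there is $r'\in(r,\beta]$ with $F(r')>F(r)\ge F(s)$. By maximality of $r$, $r'\notin(r,b]$, so $r'>b$. In particular $b<\beta$. But $F(r')>F(s)>F(b)$ now says $b\in U$, which is impossible for an endpoint of a component. $\square$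

**Proposition 1.2.** For $v$ as above and every $\eta>0$ there is a Lipschitz $w:\mathbb R\to\mathbb R$ with $\gamma_1(w\ne v)<\eta$.

**Proof.** Choose $R$ with $\gamma_1(\mathbb R\setminus(-R,R))<\eta/2$. The Gaussian density is bounded below on $[-R,R]$, so $I=\int_{-R}^R|v'|\,dt<\infty$. For $L>0$ apply Lemma 1.1 on $[-R,R]$ to
$$F(s)=\int_{-R}^s|v'|\,dt-Ls .$$
On each component $F(a)\le F(b)$ says $L(b-a)\le\int_a^b|v'|$. Summing, $L|U|\le I$, hence $\gamma_1(U)\le|U|/\sqrt{2\pi}\le I/(L\sqrt{2\pi})$. Take $L$ so large that this is below $\eta/2$, and put $B=(-R,R)\setminus U$, so that $\gamma_1(\mathbb R\setminus B)<\eta$. If $s<t$ are in $B$, then $s\notin U$ gives $F(t)\le F(s)$, that is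
$$|v(t)-v(s)|\le\int_s^t|v'|\le L(t-s).$$
So $v$ is $L$-Lipschitz on $B$, which is nonempty if, as we may assume, $\eta\le1$. The McShane extension $w(t)=\inf_{s\in B}(v(s)+L|t-s|)$ is $L$-Lipschitz on $\mathbb R$ and equals $v$ on $B$. $\square$

The proof used two features of the line. Any two points $s,t$ lie on a common segment, and one average of $|v'|$ starting at $s$ controls all of it. Also, on bounded sets $\gamma_1$ is comparable to Lebesgue measure. What happens for a Sobolev function of infinitely many Gaussian variables, where there is no Lebesgue measure, and where two points $x$ and $x+h$ have too many directions $h$ between them to treat one line at a time?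

## 2. Gaussian measures, the space $H$, and the question

Let $X$ be a separable, infinite-dimensional Banach space with dual $X^*$, and $\gamma$ a centered non-degenerate Gaussian measure on its Borel sets: each $x^*\in X^*\setminus\{0\}$ is, under $\gamma$, a centered normal variable of positive variance. The covariance operator $Q:X^*\to X$ is given by
$$\langle Qx^*,y^*\rangle=\int_Xx^*(x)\,y^*(x)\,d\gamma(x).$$
The Cameron–Martin space $H\subset X$ is the Hilbert space in which $QX^*$ is dense and $\langle Qx^*,Qy^*\rangle_H=\langle Qx^*,y^*\rangle$. Thus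
$$|Qx^*|_H^2=\|x^*\|_{L^2(\gamma)}^2,\qquad x^*(h)=\langle Qx^*,h\rangle_H\quad(h\in H).\tag{2.1}$$
We put $|h|_H=+\infty$ for $h\in X\setminus H$, and write $\gamma^2=\gamma\otimes\gamma$, $\Phi$ for the standard normal distribution function, and $m_p=E|N(0,1)|^p$, so $m_1=\sqrt{2/\pi}$.

**Example 2.1.** Let $X=\ell^2$, let $\sigma\in\ell^2$ have all $\sigma_i>0$, and let $\gamma$ be the law of $(\sigma_i\xi_i)_i$ with $\xi_i$ independent standard normal. Then $Qy=(\sigma_i^2y_i)_i$, so $|Qy|_H^2=\sum\sigma_i^2y_i^2=\sum(Qy)_i^2/\sigma_i^2$, and $H=\{h:\sum_ih_i^2/\sigma_i^2<\infty\}$ with $|h|_H^2=\sum_ih_i^2/\sigma_i^2$. Since $\sum\xi_i^2=\infty$ almost surely, $\gamma(H)=0$.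

**Definition.** A map $f:X\to\mathbb R$ is $L$-Lipschitz along $H$ if $|f(x+h)-f(x)|\le L|h|_H$ for all $x\in X$, $h\in H$.

By (2.1) each $x^*\in X^*$ is $|Qx^*|_H$-Lipschitz along $H$. The condition compares only points of the same coset $x+H$. In Example 2.1 let $S$ be the set of $x$ for which $\frac1n\sum_{i\le n}(x_i/\sigma_i)^2\to1$. If $x\in S$ and $h\in H$, put $t_i=x_i/\sigma_i$, $\tau_i=h_i/\sigma_i$; then
$$\Big|\frac1n\sum_{i\le n}\big((t_i+\tau_i)^2-t_i^2\big)\Big|\le2\Big(\frac1n\sum_{i\le n}t_i^2\Big)^{1/2}\Big(\frac1n\sum_{i\le n}\tau_i^2\Big)^{1/2}+\frac1n\sum_{i\le n}\tau_i^2\to0,$$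
because $\sum\tau_i^2<\infty$. So $S+H=S$, and the discontinuous function $1_S$ is $0$-Lipschitz along $H$.

**Definition.** A function $u=\psi(x_1^*,\dots,x_n^*)$ is smooth cylindrical if $\psi$ is smooth and bounded with bounded derivatives. Its gradient along $H$ is $\nabla_Hu=\sum_i\partial_i\psi\,Qx_i^*$. For $1\le p<\infty$, $W^{1,p}=W^{1,p}(X,\gamma)$ is the domain of the closure of $\nabla_H$ in $L^p$, with norm $\|u\|_{L^p}+\|\nabla_Hu\|_{L^p}$. For $u\in L^1(\gamma)$ let
$$V(u)=\inf\Big\{\liminf_n\|\nabla_Hu_n\|_{L^1}:\ u_n\text{ smooth cylindrical},\ u_n\to u\text{ in }L^1(\gamma)\Big\}.$$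

Since $\gamma$ is finite, $W^{1,p}\subset W^{1,1}$ with the same gradient. By definition of the closure, $V(u)\le\|\nabla_Hu\|_{L^1}$ for $u\in W^{1,1}$. The class $\{V<\infty\}$ is the Gaussian $BV$ space (Ambrosio–Miranda–Maniglia–Pallara, J. Funct. Anal. 258 (2010)); we do not use this identification.

**Example 2.2.** Let $\langle Qx^*,x^*\rangle=1$ and $u=1_{\{x^*>0\}}$. Take $\chi$ smooth and nondecreasing with $\chi=0$ on $(-\infty,0]$ and $\chi=1$ on $[1,\infty)$. Then $u_\delta=\chi(x^*/\delta)\to u$ in $L^1$ as $\delta\downarrow 0$, and $\|\nabla_Hu_\delta\|_1=\int\delta^{-1}\chi'(s/\delta)\,d\gamma_1(s)\le1/\sqrt{2\pi}$. So $V(u)\le1/\sqrt{2\pi}$. We will see in Section 8 that $u\notin W^{1,1}$.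

**The problem**, posed by M. Miranda Jr, M. Novaga and D. Pallara in "An introduction to $BV$ functions in Wiener spaces", arXiv:1212.5926 (2012), is this. Given $u\in W^{1,1}(X,\gamma)$, are there a map $f$ that is Lipschitz along $H$ and a Borel set $B$ with $\gamma(B)>0$ such that $u=f$ $\gamma$-a.e. on $B$?

Two cases can be done at once. If $u$ is smooth cylindrical, then $\frac d{dt}u(x+th)=\langle\nabla_Hu(x+th),h\rangle_H$ and $\nabla_Hu$ is bounded, so $u$ itself is Lipschitz along $H$. If $u=v\circ x^*$ with $\langle Qx^*,x^*\rangle=1$ and $v$ as in Section 1, take $w$ from Proposition 1.2: by (2.1), $f=w\circ x^*$ is Lipschitz along $H$, and $\gamma(f\ne u)=\gamma_1(w\ne v)<\eta$. A general $u$ is an $L^1$-limit of smooth cylindrical functions of more and more variables, whose Lipschitz constants may blow up. So we need an estimate with constants that do not depend on the number of variables.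

We use the following textbook facts.

**Fact 1.** $\gamma$ is Radon, since $X$ is Polish. Closed balls of $H$ are compact in $X$, hence $|\cdot|_H$ is lower semicontinuous on $X$. The Borel sets of $X\times X$ are generated by products of Borel sets, and the Borel sets of $X$ by countably many elements of $X^*$.

**Fact 2 (Cameron–Martin).** For $k\in H$ the measure $\gamma_k=\gamma(\cdot-k)$ has density $\rho=e^{\hat k-|k|_H^2/2}$ with respect to $\gamma$, where $\hat k\sim N(0,|k|_H^2)$ under $\gamma$ and $\hat k\sim N(|k|_H^2,|k|_H^2)$ under $\gamma_k$. For $k\neq0$, the difference $\gamma(A)-\gamma_k(A)$ is largest for $A=\{\rho<1\}=\{\hat k<|k|_H^2/2\}$, and complements exchange the sign, so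
$$\sup_A|\gamma_k(A)-\gamma(A)|=\gamma(\rho<1)-\gamma_k(\rho<1)=\Phi\Big(\frac{|k|_H}2\Big)-\Phi\Big(-\frac{|k|_H}2\Big)=2\Phi\Big(\frac{|k|_H}2\Big)-1\le\frac{|k|_H}{\sqrt{2\pi}}.\tag{2.2}$$
The bound is trivial for $k=0$. There is no dimension in it.

**Fact 3 (rotation invariance).** Put $x_\varphi=x\cos\varphi+y\sin\varphi$, $y_\varphi=-x\sin\varphi+y\cos\varphi$ and $R_\varphi(x,y)=(x_\varphi,y_\varphi)$. The $R_\varphi$ form a $2\pi$-periodic group of maps of $X\times X$ which preserve $\gamma^2$. Indeed, for $\xi,\zeta\in X^*$,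
$$\xi(x_\varphi)+\zeta(y_\varphi)=(\xi\cos\varphi-\zeta\sin\varphi)(x)+(\xi\sin\varphi+\zeta\cos\varphi)(y)$$
is centered normal with variance $\|\xi\cos\varphi-\zeta\sin\varphi\|_2^2+\|\xi\sin\varphi+\zeta\cos\varphi\|_2^2=\|\xi\|_2^2+\|\zeta\|_2^2$, as for $\varphi=0$; so the characteristic functions agree. In particular $x_\varphi$ has law $\gamma$ under $\gamma^2$.

**Fact 4.** As $QX^*$ is dense in the separable space $H$, Gram–Schmidt gives $x_i^*\in X^*$ such that $(Qx_i^*)_i$ is an orthonormal basis of $H$. By (2.1) the $x_i^*$ are independent standard normal variables under $\gamma$, and they form an orthonormal basis of the $L^2(\gamma)$-closure of $X^*$.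

## 3. Statements

The answer is yes, with $\gamma(B)$ as close to $1$ as we like, with $f$ Borel, and with a dimension-free bound.

**Theorem A.** Let $u\in L^1(\gamma)$ with $V(u)<\infty$ (in particular any $u\in W^{1,1}$), and fix any everywhere finite Borel representative $u$. There is a Borel $g:X\to[0,\infty]$ such that
$$|u(x+h)-u(x)|\le|h|_H\,\big(g(x)+g(x+h)\big)\quad\text{for all }x\in X,\ h\in H,\tag{A1}$$
$$\gamma(g>\lambda)\le4\sqrt{2/\pi}\;V(u)/\lambda\quad\text{for all }\lambda>0.\tag{A2}$$

(For $h=0$ the left side of (A1) is $0$, and we read $0\cdot\infty=0$.)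

**Theorem B.** For such $u$ and every $L>0$ the Borel set $B_L=\{g\le L/2\}$ satisfies $\gamma(X\setminus B_L)\le8\sqrt{2/\pi}\,V(u)/L$, and there is $f:X\to\mathbb R$, $L$-Lipschitz along $H$, with $f=u$ on $B_L$. For every $\eta>0$ there are a compact $K\subset B_L$ with $\gamma(B_L\setminus K)<\eta$ and a Borel function $f$, $L$-Lipschitz along $H$, with $f=u$ on $K$. In particular $\gamma(B_L)>0$ for $L$ large, and $\gamma(B_L)\to1$ as $L\to\infty$.

Let $C>8\sqrt{2/\pi}$. If $V(u)>0$, take $\eta=(C-8\sqrt{2/\pi})V(u)/L$: then $u$ coincides with a Borel map that is $L$-Lipschitz along $H$ outside a set of measure at most $CV(u)/L$. For $u\in W^{1,1}$ with $\nabla_Hu\ne0$ the same holds with $C\|\nabla_Hu\|_1/L$, since $V(u)\le\|\nabla_Hu\|_1$. If $V(u)=0$ or $\nabla_Hu=0$, the exceptional set can have arbitrarily small measure.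

**Theorem C.** Let $1\le p<\infty$ and let $u:X\to\mathbb R$ be Borel. Then $u\in W^{1,p}(X,\gamma)$ if and only if there are Borel functions $f_k$, $k$-Lipschitz along $H$ ($k=1,2,\dots$), with
$$k^p\,\gamma(f_k\ne u)\to0,\qquad\sup_k\int_{\{f_k=u\}}|\nabla_Hf_k|_H^p\,d\gamma<\infty.\tag{C}$$
For every sequence satisfying (C), $f_k\to u$ in $W^{1,p}$.

**Theorem D.** There are absolute constants $0<c<C$ such that for $L\ge1$
$$\frac cL\le\sup_{u\in W^{1,1},\ \|\nabla_Hu\|_1\le1}\ \inf\{\gamma(f\ne u):f\text{ Borel, }L\text{-Lipschitz along }H\}\le\frac CL.$$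

## 4. Where balls and Gaussian clouds fail

The aim is (A1). The natural plan is to compare both $u(x)$ and $u(x+h)$ with $u(z)$ for a common third point $z$. Attach to every $x$ a cloud of points $z$ at distance about $|h|$, show that $|u(x)-u(z)|\le|h|\,g(x)$ for most $z$ in the cloud of $x$, and choose a $z$ that is good for both points. The clouds of $x$ and $x+h$ must overlap substantially.

**Balls in $\mathbb R^n$.** Take as cloud the ball of radius $r=|h|$, and put $x'=x+h$. If $z$ is in both balls and $m$ is the midpoint of $x,x'$, the parallelogram law gives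
$$|z-m|^2=\tfrac12|z-x|^2+\tfrac12|z-x'|^2-\tfrac14|h|^2\le\tfrac34r^2 .$$
So the overlap lies in a ball of radius $\frac{\sqrt3}2r$ and fills at most the fraction $(\sqrt3/2)^n$ of either ball. To leave a common good $z$, the exceptional parts of the two balls must together be smaller than this fraction. The cost of that grows exponentially in $n$.

**Gaussian clouds.** Take instead the points $z=x+ty$ with $y$ distributed by $\gamma$. A point $x+ty$ of the first cloud equals the point $x+h+ty'$ of the second when $y'=y-h/t$. With $t=|h|_H$ this is a translation by a vector of $H$-norm $1$, and (2.2) says that the two clouds differ in total variation by $2\Phi(1/2)-1<0.39$ in every dimension. The overlap problem is solved.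

Now another step breaks. Let $x_i^*$ be as in Fact 4 and $S=\{z:\frac1n\sum_{i\le n}x_i^*(z)^2\to1\}$. By the law of large numbers $\gamma(S)=1$. But under $\gamma^2$ the variables $x_i^*(x+ty)$ are independent with law $N(0,1+t^2)$, so $\frac1n\sum_{i\le n}x_i^*(x+ty)^2\to1+t^2$ almost surely, and $x+ty\notin S$ for $\gamma^2$-a.e. $(x,y)$ if $t\neq0$. Since $u$ is known only up to $\gamma$-null sets, its values outside $S$ are arbitrary. So $u(x+ty)$ says nothing about the class of $u$, and $u_n\to u$ $\gamma$-a.e. says nothing about $u_n(x+ty)$.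

So we need a cloud that sits at distance comparable to $|h|_H$, whose overlap is governed by (2.2), and whose points have law $\gamma$ when $x$ does. Take $z=x\cos\theta+y\sin\theta$. By Fact 3 the last requirement holds. For the overlap,
$$(x+h)\cos\theta+(y-k)\sin\theta=x\cos\theta+y\sin\theta\qquad\text{with }k=(\cot\theta)\,h,\tag{4.1}$$
and for $\tan\theta=|h|_H$ we have $|k|_H=1$. There is a further gain: as $\theta$ varies, $(x,y)$ moves along an orbit of the measure-preserving group $R_\varphi$, and on each orbit we have a one-variable problem of the kind solved in Section 1.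

## 5. A maximal inequality along rotations

**Lemma 5.1.** Let $G:X\times X\to[0,\infty)$ be continuous and $\gamma^2$-integrable, and let
$$G^*(x,y)=\sup_{0<\theta<\pi/2}\frac1\theta\int_0^\theta G(R_\varphi(x,y))\,d\varphi.$$
Then $\gamma^2(G^*>\lambda)\le\|G\|_{L^1(\gamma^2)}/\lambda$ for $\lambda>0$.

**Step 1: measurability.** This step makes sure that the sets below can be measured. If $(x_n,y_n)\to(x,y)$, then $G$ is bounded on the compact set of all $R_\varphi(x_n,y_n)$, $R_\varphi(x,y)$ with $\varphi\in[0,\theta]$, so dominated convergence shows that $\int_0^\theta G(R_\varphi(\cdot))\,d\varphi$ is continuous. Hence $G^*$ is lower semicontinuous, and so is $(\varphi,x,y)\mapsto G^*(R_\varphi(x,y))$.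

**Step 2: one orbit.** This step proves the inequality on a single orbit. Fix $(x,y)$ and put $a(\varphi)=G(R_\varphi(x,y))$, a continuous $2\pi$-periodic function. By the group property,
$$G^*(R_\varphi(x,y))=\sup_{0<\theta<\pi/2}\frac1\theta\int_\varphi^{\varphi+\theta}a.$$
Let $E$ be the set of $\varphi\in[0,2\pi)$ where this exceeds $\lambda$. Let $N\ge1$ and $S=2\pi N+\frac\pi2$, and apply Lemma 1.1 on $[0,S]$ to $F(s)=\int_0^sa-\lambda s$. The set $U$ is a disjoint union of intervals $(a_k,b_k)$ with $\lambda(b_k-a_k)\le\int_{a_k}^{b_k}a$, so $\lambda|U|\le\int_0^Sa$. If $\varphi\in E+2\pi j$ with $0\le j<N$, some $\theta<\frac\pi2$ has $\int_\varphi^{\varphi+\theta}a>\lambda\theta$, that is $F(\varphi+\theta)>F(\varphi)$, and $\varphi+\theta<S$. So $U$ contains the $N$ translates of $E$ in $[0,2\pi N)$, except possibly the point $0$. Therefore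
$$\lambda N|E|\le\int_0^Sa\le(N+1)\int_0^{2\pi}a .$$
Divide by $N$ and let $N\to\infty$: $\lambda|E|\le\int_0^{2\pi}a$.

**Step 3: average over orbits.** This step transfers the inequality to $X\times X$. By Fubini and invariance of $\gamma^2$ under $R_\varphi$,
$$2\pi\,\gamma^2(G^*>\lambda)=\int_0^{2\pi}\gamma^2(G^*\circ R_\varphi>\lambda)\,d\varphi\le\frac1\lambda\int_0^{2\pi}\!\!\int G\circ R_\varphi\,d\gamma^2\,d\varphi=\frac{2\pi}\lambda\|G\|_{L^1(\gamma^2)}.\qquad\square$$

We apply this to the derivative of $u$ along orbits. For smooth cylindrical $u=\psi(x_1^*,\dots,x_n^*)$ put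
$$F_u(x,y)=\sum_i\partial_i\psi(x_1^*(x),\dots,x_n^*(x))\,x_i^*(y)=\frac d{dt}u(x+ty)\Big|_{t=0}.$$
The second expression shows that $F_u$ depends only on $u$ and is linear in $u$. For fixed $x$, $F_u(x,\cdot)$ is the functional $\xi=\sum_i\partial_i\psi\,x_i^*$, and $Q\xi=\nabla_Hu(x)$, so by (2.1) $F_u(x,\cdot)\sim N(0,|\nabla_Hu(x)|_H^2)$ under $\gamma$. Hence
$$\|F_u\|_{L^p(\gamma^2)}^p=m_p\|\nabla_Hu\|_{L^p}^p.\tag{5.1}$$
Since $\frac d{d\varphi}x_\varphi=-x\sin\varphi+y\cos\varphi=y_\varphi$, we have $\frac d{d\varphi}u(x_\varphi)=F_u(x_\varphi,y_\varphi)$ and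
$$u(x_\theta)-u(x)=\int_0^\theta F_u(R_\varphi(x,y))\,d\varphi.\tag{5.2}$$

Fix a countable dense set $\Theta\subset(0,\pi/2)$. For Borel $u:X\to\mathbb R$ let
$$M_u(x,y)=\sup_{\theta\in\Theta}\frac{|u(x)-u(x\cos\theta+y\sin\theta)|}\theta .$$
It is Borel, as a countable supremum of Borel functions. Countability of $\Theta$ will also let almost everywhere statements hold for all $\theta\in\Theta$ at once.

**Lemma 5.2.** If $u\in L^1(\gamma)$ (with any everywhere finite Borel representative), then $\gamma^2(M_u>\lambda)\le\sqrt{2/\pi}\,V(u)/\lambda$ for all $\lambda>0$.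

**Step 1: smooth cylindrical $u$.** Here the orbit derivative is available. By (5.2), $M_u\le|F_u|^*$. The function $|F_u|$ is continuous and integrable, so Lemma 5.1 and (5.1) with $p=1$ give $\gamma^2(M_u>\lambda)\le\sqrt{2/\pi}\,\|\nabla_Hu\|_1/\lambda$.

**Step 2: passage to the limit.** This step reaches all $u$ with $V(u)<\infty$; if $V(u)=\infty$ there is nothing to prove. For each $j$ there is a smooth cylindrical $w_j$ with $\|w_j-u\|_1<1/j$ and $\|\nabla_Hw_j\|_1\le V(u)+1/j$. By definition of $V(u)$, $\|\nabla_Hw_j\|_1\to V(u)$. Pass to a subsequence $u_n$ with $u_n\to u$ $\gamma$-a.e. For each $\theta\in\Theta$ the law of $x_\theta$ is $\gamma$, so $u_n(x_\theta)\to u(x_\theta)$ for $\gamma^2$-a.e. $(x,y)$. This is where rotating, instead of adding $ty$, is needed. So for $\gamma^2$-a.e. $(x,y)$ we have $u_n(x)\to u(x)$ and $u_n(x_\theta)\to u(x_\theta)$ for all $\theta\in\Theta$ simultaneously. At such a point, if $M_u>\lambda$, then $|u(x)-u(x_\theta)|>\lambda\theta$ for some $\theta\in\Theta$,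 hence $|u_n(x)-u_n(x_\theta)|>\lambda\theta$ and $M_{u_n}>\lambda$ for all large $n$. By Fatou,
$$\gamma^2(M_u>\lambda)\le\liminf_n\gamma^2(M_{u_n}>\lambda)\le\sqrt{2/\pi}\,V(u)/\lambda.\qquad\square$$

## 6. The pointwise inequality (A1)

We have a maximal function of the pair $(x,y)$ and want a function of $x$ alone. Lemma 5.2 is only a weak-type bound, which does not bound $\int M_u(x,y)\,d\gamma(y)$. But the plan of Section 4 asks only that most $y$ are good. So we take a quantile in $y$.

**Step 1: construction of $g$ and (A2).** Define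
$$g(x)=\inf\{\lambda\ge0:\gamma\{y:M_u(x,y)>\lambda\}\le\tfrac14\}\in[0,\infty],$$
with $\inf\emptyset=\infty$. The function $\lambda\mapsto\gamma\{M_u(x,\cdot)>\lambda\}$ is nonincreasing, and right-continuous because $\{M_u(x,\cdot)>\lambda_n\}\uparrow\{M_u(x,\cdot)>\lambda\}$ as $\lambda_n\downarrow\lambda$. If its value at $\lambda$ is at most $\frac14$, then $g(x)\le\lambda$. If it is larger than $\frac14$, it is still so on some $[\lambda,\lambda+\varepsilon)$, and $g(x)>\lambda$. Thus for $\lambda\ge0$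
$$\{g>\lambda\}=\{x:\gamma\{M_u(x,\cdot)>\lambda\}>\tfrac14\}.$$
By Fubini this set is Borel, so $g$ is Borel. Taking $\lambda=g(x)$,
$$g(x)<\infty\ \Rightarrow\ \gamma\{y:M_u(x,y)\le g(x)\}\ge\tfrac34.\tag{6.1}$$
Chebyshev's inequality in $x$ gives
$$\gamma(g>\lambda)\le4\gamma^2(M_u>\lambda),\tag{6.2}$$
and Lemma 5.2 turns this into (A2).

**Step 2: a common comparison point.** This step finds the $z$ of Section 4. Let $h\in H\setminus\{0\}$ and $x'=x+h$. We may assume $g(x),g(x')<\infty$, as otherwise (A1) is trivial. Let $\theta\in\Theta$ satisfy $|h|_H\cot\theta<\frac54$, and put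
$$Y=\{y:|u(x)-u(x\cos\theta+y\sin\theta)|\le\theta g(x)\},\quad Y'=\{y:|u(x')-u(x'\cos\theta+y\sin\theta)|\le\theta g(x')\}.$$
By (6.1) and the definition of $M_u$, $\gamma(Y)\ge\frac34$ and $\gamma(Y')\ge\frac34$. Let $k=(\cot\theta)h\in H$, so $|k|_H<\frac54$. Since $\gamma(Y'+k)=\gamma_{-k}(Y')$, (2.2) for $-k$ gives
$$\gamma(Y'+k)\ge\gamma(Y')-\frac{|k|_H}{\sqrt{2\pi}}\ge\frac34-\frac{5/4}{\sqrt{2\pi}}>\frac14,$$
because $\frac{5/4}{\sqrt{2\pi}}<0.499$. So $\gamma(Y)+\gamma(Y'+k)>1$, and there is a $y\in Y\cap(Y'+k)$. Put $z=x\cos\theta+y\sin\theta$. Then $y\in Y$ says $|u(x)-u(z)|\le\theta g(x)$. Also $y-k\in Y'$, and $x'\cos\theta+(y-k)\sin\theta=z$ by (4.1), so $|u(x')-u(z)|\le\theta g(x')$. Therefore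
$$|u(x)-u(x')|\le\theta\,(g(x)+g(x')).\tag{6.3}$$

**Step 3: the best angle.** This step replaces $\theta$ by $|h|_H$. At $\theta=\arctan|h|_H\in(0,\frac\pi2)$ we have $|h|_H\cot\theta=1<\frac54$, so all $\theta\in\Theta$ close to $\arctan|h|_H$ are allowed in (6.3). Let $\theta\to\arctan|h|_H$ along $\Theta$. We get (A1), even with $\arctan|h|_H\le|h|_H$ in place of $|h|_H$. This proves Theorem A. $\square$

Inequality (A1) holds for all $x$ and all $h\in H$ with no exceptional set, although $u$ was an arbitrary representative: the points where $u$ has a bad value are those where $g$ is large or infinite.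

## 7. Extension along cosets of $H$

We prove Theorem B. The measure bound is (A2) with $\lambda=L/2$, and the last sentence of the theorem follows from it.

**Step 1: extension from $B_L$.** This step gives the map $f$, with no claim of measurability. By (A1),
$$|u(b)-u(b')|\le L|b-b'|_H\quad\text{for all }b,b'\in B_L\text{ with }b-b'\in H.\tag{7.1}$$
Apply the McShane extension on each coset: put $f(x)=\inf\{u(b)+L|x-b|_H:b\in B_L\cap(x+H)\}$ if $B_L\cap(x+H)\ne\emptyset$, and $f(x)=0$ otherwise. For $b,b_0\in B_L\cap(x+H)$, (7.1) and the triangle inequality give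
$$u(b)+L|x-b|_H\ge u(b_0)-L|b-b_0|_H+L|x-b|_H\ge u(b_0)-L|x-b_0|_H .$$
So $f$ is finite. If $x\in B_L$, taking $b_0=x$ gives $f(x)\ge u(x)$ and taking $b=x$ in the infimum gives $f(x)\le u(x)$; so $f=u$ on $B_L$. On a coset meeting $B_L$, $f$ is a finite infimum of functions that are $L$-Lipschitz in $|\cdot|_H$, hence $L$-Lipschitz. On the other cosets it vanishes. As $x$ and $x+h$ lie in the same coset, $f$ is $L$-Lipschitz along $H$.

**Step 2: a Borel version.** Nothing in this formula makes $f$ measurable. Compactness repairs that. By Lusin's theorem there is a compact $K\subset B_L$ with $\gamma(B_L\setminus K)<\eta$ and $u|_K$ continuous. If $K=\emptyset$ take $f=0$. Otherwise $(x,b)\mapsto u(b)+L|x-b|_H$ is lower semicontinuous on $X\times K$ with values in $(-\infty,\infty]$, by Fact 1. So for each $x$ the minimum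
$$\tilde f(x)=\min_{b\in K}\big(u(b)+L|x-b|_H\big)$$
is attained. The set $\{\tilde f\le c\}$ is the projection to $X$ of a closed subset of $X\times K$, and projections along a compact factor are closed. So $\tilde f$ is lower semicontinuous. It is bounded below, since $u|_K$ is. Moreover $\{\tilde f<\infty\}=K+H=\bigcup_n(K+\{|h|_H\le n\})$ is a countable union of sums of two compact sets, hence $\sigma$-compact and Borel. Let $f=\tilde f$ on $K+H$ and $f=0$ elsewhere. Then $f$ is Borel. On $K+H$ only $b\in K\cap(x+H)$ contribute to the minimum, so the argument of Step 1 with $K$ in place of $B_L$ shows that $f$ is $L$-Lipschitz along $H$ and $f=u$ on $K$. $\square$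

For $u\in W^{1,1}$ we have $V(u)\le\|\nabla_Hu\|_1<\infty$. Any $L>8\sqrt{2/\pi}\,\|\nabla_Hu\|_1$ gives $\gamma(B_L)>0$, so the question of Section 2 is answered: **yes**.

## 8. Poincaré inequality, locality, and Rademacher's theorem along $H$

For Theorem C we need three tools. All come from what we already have.

**Lemma 8.1 (Poincaré).** For $v\in W^{1,p}$, $1\le p<\infty$, and $C_p=\frac\pi2m_p^{1/p}$,
$$\Big\|v-\int v\,d\gamma\Big\|_p\le\|v(x)-v(y)\|_{L^p(\gamma^2)}\le C_p\|\nabla_Hv\|_p .$$

**Proof.** The first inequality is Jensen's in the variable $y$. For the second let $v$ be smooth cylindrical. By (5.2) with $\theta=\frac\pi2$, where $x_{\pi/2}=y$, we have $v(y)-v(x)=\int_0^{\pi/2}F_v(R_\varphi(x,y))\,d\varphi$. Minkowski's inequality, invariance and (5.1) give $\|v(x)-v(y)\|_p\le\frac\pi2\|F_v\|_p=\frac\pi2m_p^{1/p}\|\nabla_Hv\|_p$. The general case follows by density in $W^{1,p}$. $\square$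

**Lemma 8.2 (locality).** If $v\in W^{1,1}$, then $\nabla_Hv=0$ a.e. on $\{v=0\}$.

**Proof.** Let $\psi_\varepsilon(t)=\varepsilon\arctan(t/\varepsilon)$, so $\psi_\varepsilon'(t)=(1+t^2/\varepsilon^2)^{-1}\in(0,1]$. Let $v_n\to v$ in $W^{1,1}$ and a.e., $v_n$ smooth cylindrical. Then $\psi_\varepsilon(v_n)$ is smooth cylindrical, $\psi_\varepsilon(v_n)\to\psi_\varepsilon(v)$ in $L^1$, and
$$\|\psi_\varepsilon'(v_n)\nabla_Hv_n-\psi_\varepsilon'(v)\nabla_Hv\|_1\le\|\nabla_Hv_n-\nabla_Hv\|_1+\|(\psi_\varepsilon'(v_n)-\psi_\varepsilon'(v))\nabla_Hv\|_1\to0,$$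
the last term by dominated convergence. So $\psi_\varepsilon(v)\in W^{1,1}$ with gradient $(1+v^2/\varepsilon^2)^{-1}\nabla_Hv$. As $\varepsilon\to0$, $|\psi_\varepsilon(v)|\le\varepsilon\pi/2\to0$, and the gradients converge in $L^1$ to $1_{\{v=0\}}\nabla_Hv$ by dominated convergence. Since $\nabla_H$ is closed, $1_{\{v=0\}}\nabla_Hv=\nabla_H0=0$. $\square$

These two lemmas settle Example 2.2. If $u=1_{\{x^*>0\}}$ were in $W^{1,1}$, then Lemma 8.2 for $u$ and for $u-1$ would give $\nabla_Hu=0$ a.e., and Lemma 8.1 would make $u$ constant, which it is not.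

**Lemma 8.3 (Rademacher;** Enchev–Stroock, Ann. Probab. 21 (1993); Bogachev, *Gaussian Measures*, Sect. 5.11**).** A Borel $f$ that is $L$-Lipschitz along $H$ belongs to $W^{1,p}$ for all $p<\infty$, with $|\nabla_Hf|_H\le L$ a.e.

**Proof.** It suffices to take $p>1$. We use one principle repeatedly.

**Step 1: weak compactness.** This step says that uniform gradient bounds survive $L^p$-limits. Let $f_n\to f$ in $L^p$, $f_n\in W^{1,p}$, $|\nabla_Hf_n|_H\le L$ a.e. Then $(f_n,\nabla_Hf_n)$ is bounded in the reflexive space $L^p(\gamma;\mathbb R\times H)$, and a subsequence converges weakly. The graph of $\nabla_H$ is a closed linear subspace and the bound $|\cdot|_H\le L$ a.e. defines a closed convex set, so both are weakly closed. The weak limit is therefore $(f,\nabla_Hf)$ with $f\in W^{1,p}$ and $|\nabla_Hf|_H\le L$.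

**Step 2: bounded $f$.** Here we reduce to finitely many variables. With $x_i^*$ from Fact 4 put $\pi_nx=\sum_{i\le n}x_i^*(x)\,Qx_i^*$ and
$$f_n(x)=\int f(\pi_nx+y-\pi_ny)\,d\gamma(y).$$
For $i\le n$ and $y^*\in X^*$, the covariance of $x_i^*(x)$ and $y^*(x-\pi_nx)$ is
$$\langle Qx_i^*,y^*\rangle-\sum_{j\le n}\langle Qx_i^*,x_j^*\rangle\,y^*(Qx_j^*)=\langle Qx_i^*,y^*\rangle-y^*(Qx_i^*)=0 .$$
These variables are jointly Gaussian, so $\pi_nx$ and $x-\pi_nx$ are independent, and $f_n$ is the conditional expectation of $f$ given $x_1^*,\dots,x_n^*$. By Fact 4 every $y^*\in X^*$ is an $L^2(\gamma)$-limit of linear combinations of the $x_i^*$. So the $x_i^*$ generate the Borel $\sigma$-algebra up to null sets, and martingale convergence gives $f_n\to f$ in $L^p$. Further $f_n=\phi_n(x_1^*,\dots,x_n^*)$ with $\phi_n(t)=\int f(\sum t_iQx_i^*+y-\pi_ny)\,d\gamma(y)$ bounded, and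
$$|\phi_n(t)-\phi_n(t')|\le L\Big|\sum_i(t_i-t_i')Qx_i^*\Big|_H=L|t-t'| .$$
Mollifications of $\phi_n$ in $\mathbb R^n$ are smooth, bounded with bounded derivatives, $L$-Lipschitz, and converge uniformly to $\phi_n$. The corresponding smooth cylindrical functions have $|\nabla_H\cdot|_H\le L$, since the $Qx_i^*$ are orthonormal. By Step 1, $f_n\in W^{1,p}$ with $|\nabla_Hf_n|_H\le L$; by Step 1 again, the same holds for $f$.

**Step 3: general $f$.** This step shows $f\in L^p$, which is not assumed. The truncations $f^N=\max(-N,\min(f,N))$ are bounded and $L$-Lipschitz along $H$, so Step 2 and Lemma 8.1 give $\|f^N(x)-f^N(y)\|_{L^p(\gamma^2)}\le C_pL$. By Fatou $f(x)-f(y)\in L^p(\gamma^2)$. By Fubini $f-f(y)\in L^p(\gamma)$ for a.e. $y$, so $f\in L^p$. By dominated convergence $f^N\to f$ in $L^p$, and Step 1 finishes the proof. $\square$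

## 9. Norm approximation and its converse

We prove Theorem C, beginning with sufficiency of (C) and convergence. Let $(f_k)$ satisfy (C) and put $A_k=\{f_k=u\}$; then $\gamma(A_k)\to1$.

**Step 1: a candidate gradient.** By Lemma 8.3, $f_k-f_j\in W^{1,1}$, and it vanishes on $A_k\cap A_j$. Lemma 8.2 gives $\nabla_Hf_k=\nabla_Hf_j$ a.e. on $A_k\cap A_j$. As $\bigcup_kA_k$ has full measure, setting $G=\nabla_Hf_k$ on $A_k\setminus\bigcup_{j<k}A_j$ defines $G$ a.e., with $G=\nabla_Hf_k$ a.e. on $A_k$ for all $k$. Along a subsequence $1_{A_k}\to1$ a.e., so by Fatou and (C) $\int|G|_H^p\,d\gamma\le\liminf\int_{A_k}|\nabla_Hf_k|_H^p\,d\gamma<\infty$.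

**Step 2: convergence of gradients.** Here the factor $k^p$ in (C) enters. By Lemma 8.3 $|\nabla_Hf_k|_H\le k$, so
$$\|\nabla_Hf_k-G\|_p\le\|G1_{X\setminus A_k}\|_p+k\,\gamma(X\setminus A_k)^{1/p}\to0 .$$

**Step 3: convergence of functions.** This step identifies the limit. Let $c_k=\int f_k\,d\gamma$. By Lemma 8.1, $\|(f_k-c_k)-(f_j-c_j)\|_p\le C_p\|\nabla_Hf_k-\nabla_Hf_j\|_p$, so $f_k-c_k$ converges in $L^p$ to some $w$. Since $\gamma(f_k\ne u)\to0$, $f_k\to u$ in measure. Hence the constants $c_k=f_k-(f_k-c_k)$ converge in measure to $u-w$. Constants that are Cauchy in measure are Cauchy in $\mathbb R$, so $c_k\to c$ with $u-w=c$ a.e., and $f_k\to w+c=u$ in $L^p$. As $\nabla_H$ is closed, $u\in W^{1,p}$, $\nabla_Hu=G$, and $f_k\to u$ in $W^{1,p}$.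

Now necessity. Let $u\in W^{1,p}$. Theorem B gives $f_k$ with $\gamma(f_k\ne u)$ of order $1/k$, but (C) asks for $o(k^{-p})$, which is stronger already for $p=1$. The gain comes from applying Lemma 5.1 only to the large part of the derivative.

**Step 4: an improved weak-type bound.** Let $u_n\to u$ in $W^{1,p}$ be smooth cylindrical, with $u_n\to u$ a.e. By (5.1) applied to $u_n-u_m$, the $F_{u_n}$ are Cauchy in $L^p(\gamma^2)$; let $F$ be their limit, so that $\|F\|_p^p=m_p\|\nabla_Hu\|_p^p$. Since $|F_{u_n}|\le\frac\lambda2+(|F_{u_n}|-\frac\lambda2)_+$, (5.2) gives $M_{u_n}\le\frac\lambda2+\big((|F_{u_n}|-\frac\lambda2)_+\big)^*$. So $M_{u_n}>\lambda$ implies $\big((|F_{u_n}|-\frac\lambda2)_+\big)^*>\frac\lambda2$, and Lemma 5.1 yields $\gamma^2(M_{u_n}>\lambda)\le\frac2\lambda\int(|F_{u_n}|-\frac\lambda2)_+\,d\gamma^2$. On the left, pass to the limit as in Step 2 of Lemma 5.2. On the right, $t\mapsto(|t|-\frac\lambda2)_+$ is $1$-Lipschitz and $F_{u_n}\to F$ in $L^1$. Thus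
$$\gamma^2(M_u>\lambda)\le\frac2\lambda\int\Big(|F|-\frac\lambda2\Big)_+d\gamma^2.\tag{9.1}$$
On $\{|F|>\lambda/2\}$ we have $\lambda^{p-1}\le2^{p-1}|F|^{p-1}$, so
$$\lambda^p\gamma^2(M_u>\lambda)\le2\lambda^{p-1}\int_{\{|F|>\lambda/2\}}|F|\,d\gamma^2\le2^p\int_{\{|F|>\lambda/2\}}|F|^p\,d\gamma^2\xrightarrow[\lambda\to\infty]{}0,\tag{9.2}$$
because $F\in L^p(\gamma^2)$.

**Step 5: the functions $f_k$.** This step checks (C). By (6.2) and (9.2), $k^p\gamma(g>k/2)\le4k^p\gamma^2(M_u>k/2)\to0$. Since $u\in W^{1,p}\subset W^{1,1}$, Theorem B applies with $L=k$ and $\eta=k^{-p-1}$. It gives Borel $f_k$, $k$-Lipschitz along $H$, with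
$$k^p\gamma(f_k\ne u)\le k^p\gamma(g>k/2)+k^{-1}\to0 .$$
By Lemma 8.3, $f_k-u\in W^{1,1}$, so Lemma 8.2 gives $\nabla_Hf_k=\nabla_Hu$ a.e. on $\{f_k=u\}$, and $\int_{\{f_k=u\}}|\nabla_Hf_k|_H^p\,d\gamma\le\|\nabla_Hu\|_p^p$. $\square$

In particular, for $u\in W^{1,1}$ and $\varepsilon>0$ there is a Borel $f$, Lipschitz along $H$, with $\gamma(f\ne u)<\varepsilon$ and $\|u-f\|_{W^{1,1}}<\varepsilon$. Moreover, for $p>1$ the function $g$ in (A1) is in $L^p$ when $u\in W^{1,p}$. Indeed (6.2) gives $\|g\|_p^p\le4\|M_u\|_p^p$, and integrating $p\lambda^{p-1}$ against (9.1) gives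
$$\|M_u\|_p^p\le\int2p\int_0^{2|F|}\lambda^{p-2}\Big(|F|-\frac\lambda2\Big)d\lambda\,d\gamma^2=\int2^pp\,|F|^p\Big(\frac1{p-1}-\frac1p\Big)d\gamma^2=\frac{2^p}{p-1}\|F\|_p^p ,$$
so $\|g\|_p^p\le4\|M_u\|_p^p\le\frac{2^{p+2}m_p}{p-1}\|\nabla_Hu\|_p^p$.

## 10. A steep ramp: the order $1/L$ is sharp

We prove Theorem D. The upper bound is Theorem B with $V(u)\le\|\nabla_Hu\|_1\le1$ and $\eta\to0$. For the lower bound we use a ramp that rises by $1$ twice as fast as an $L$-Lipschitz map can.

**Step 1: the test function.** Choose $x^*\in X^*$ with $\langle Qx^*,x^*\rangle=1$ and put $e=Qx^*$, so $x^*(e)=|e|_H=1$. For $L\ge1$ let $\delta=\frac1{2L}$ and $u=\psi(x^*)$ with $\psi(s)=\min(1,\max(0,s/\delta))$. By Lemma 8.3, $u\in W^{1,1}$. The mollifications of $\psi$ converge to $\psi$ uniformly, and their derivatives converge to $\psi'=\delta^{-1}1_{(0,\delta)}$ in $L^1(\gamma_1)$; hence $\nabla_Hu=\psi'(x^*)e$ and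
$$\|\nabla_Hu\|_1=\gamma(0<x^*<\delta)/\delta\le\tfrac1{\sqrt{2\pi}}\le1 .$$

**Step 2: disagreement on each line.** This step bounds the bad set in the direction $e$. Let $f$ be Borel and $L$-Lipschitz along $H$. Write $x=r+se$ with $s=x^*(x)$ and $r=x-x^*(x)e$, and fix $r$. Then $u(r+se)=\psi(s)$ is $0$ for $s\le0$ and $1$ for $s\ge\delta$. If $f=u$ at $r+se$ and at $r+s'e$ with $s\le0$ and $s'\ge\delta$, then $1\le L|(s'-s)e|_H=L(s'-s)$. Let $a$ be the supremum of the agreement points in $(-\infty,0]$ and $b$ the infimum of those in $[\delta,\infty)$, with values $-\infty$ and $+\infty$ if there are none. Then $b-a\ge\frac1L$, so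
$$(0-a)+(b-\delta)\ge\frac1L-\frac1{2L}=\frac1{2L},$$
and one of $-a$, $b-\delta$ is at least $\frac1{4L}$. Hence $f\ne u$ for all $s\in(-\frac1{4L},0)$ or for all $s\in(\delta,\delta+\frac1{4L})$. As $L\ge1$, both intervals lie in $[-\frac34,\frac34]$, where the Gaussian density is at least $e^{-9/32}/\sqrt{2\pi}$. So the one-dimensional Gaussian measure of the disagreement set is at least $\frac1{4L}\cdot\frac{e^{-9/32}}{\sqrt{2\pi}}$.

**Step 3: integration over lines.** This step returns to $\gamma$. Under $\gamma$, $s\sim N(0,1)$, and $s$ is independent of $r$, because $x^*(x)$ and $y^*(r)$ have covariance $\langle Qx^*,y^*\rangle-y^*(e)=0$ for every $y^*\in X^*$ and all these variables are jointly Gaussian. By Fubini $\gamma(f\ne u)\ge c/L$ with $c=\frac{e^{-9/32}}{4\sqrt{2\pi}}$. Since $f$ was arbitrary, Theorem D follows. $\square$
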